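\title{Large first countable weakly Lindel\"of spaces that are Baire, quasiregular and Urysohn}

\begin{abstract}
We show in ZFC that the inequality $|X|\le 2^{wL(X)\chi(X)}$ can fail for a space that is at once Baire, quasiregular and Urysohn. For every uncountable cardinal $\kappa$ that carries no nonprincipal $\sigma$-complete ultrafilter we construct such a space $X$ with $\chi(X)=wL(X)=\omega$ and $|X|\ge\kappa$. Conversely, if $\mu$ is measurable and $X$ is a quasiregular or Urysohn space with $wL(X)\chi(X)<\mu$, then $|X|<\mu$. So the first measurable cardinal, if there is one, is the exact barrier.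
\end{abstract}

\section{The question and the results}

Spaces are Hausdorff unless the contrary is said, and cardinal functions take infinite values. The \emph{weak Lindel\"of degree} $wL(X)$ is the least infinite cardinal $\kappa$ such that every open cover $\mathcal U$ of $X$ has a subfamily $\mathcal V$ with $|\mathcal V|\le\kappa$ whose union is dense in $X$. The \emph{character} $\chi(X)$ is the least infinite cardinal $\kappa$ such that every point has a local base of size at most $\kappa$; thus $\chi(X)=\omega$ means that $X$ is first countable. A space is \emph{quasiregular} if every nonempty open set contains the closure of a nonempty open set, \emph{Urysohn} if any two distinct points have neighborhoods with disjoint closures, and \emph{Baire} if every countable intersection of dense open sets is dense.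

The character measures how small $X$ is near each point, and the weak Lindel\"of degree measures how small it is globally, in a rather undemanding way: we ask for a dense union and not for a subcover. For instance, $wL(X)=\omega$ holds for Lindel\"of spaces, for separable spaces, and for spaces in which every disjoint family of nonempty open sets is countable (a maximal disjoint family of nonempty open sets, each inside a member of $\mathcal U$, has dense union). One asks whether the two functions together bound the cardinality:
\begin{equation}\label{eq:bound}
|X|\le 2^{wL(X)\chi(X)}.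
\end{equation}
For a metrizable space with $wL(X)=\omega$ this is easy. For each $n\ge1$, countably many balls of radius $1/n$ have dense union, and the centers of all these balls form a countable dense set $D$. Every point is the limit of a sequence from $D$, so $|X|\le|D|^\omega\le 2^\omega$.

Bell, Ginsburg and Woods proved \eqref{eq:bound} for normal spaces and gave a Hausdorff space for which it fails. The inequality also holds for locally compact spaces. Normal spaces and locally compact spaces are regular, regular spaces are both quasiregular and Urysohn, and locally compact spaces are Baire. It is therefore tempting to guess that the Baire property, together with one of these two weak forms of regularity, is what makes \eqref{eq:bound} true. This is the question, taken from Bella and Carlson \cite{BC}, that we answer.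

\begin{quote}
\emph{If $X$ is a Baire space that is quasiregular or Urysohn, is $|X|\le 2^{wL(X)\chi(X)}$?}
\end{quote}

The answer is no, in ZFC, even for spaces that have both properties.

\begin{theorem}\label{thm:A}
Let $\kappa$ be an uncountable cardinal that carries no nonprincipal $\sigma$-complete ultrafilter. There is a Baire space $X$, both quasiregular and Urysohn, with $\chi(X)=wL(X)=\omega$ and $|X|\ge\kappa$. The cardinal $\kappa=2^{2^\omega}$ satisfies the hypothesis, so there is such an $X$ with $|X|\ge 2^{2^\omega}>2^\omega=2^{wL(X)\chi(X)}$.
\end{theorem}

The hypothesis on $\kappa$ is not an accident of the method. A cardinal $\mu$ is \emph{measurable} if it is uncountable and carries a nonprincipal $\mu$-complete ultrafilter.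

\begin{theorem}\label{thm:B}
Let $\mu$ be a measurable cardinal and let $X$ be a Hausdorff space that is quasiregular or Urysohn. If $wL(X)\chi(X)<\mu$, then $|X|<\mu$.
\end{theorem}

\begin{corollary}\label{cor:C}
For every cardinal $\kappa$ the following are equivalent.
\begin{enumerate}
\item There is no measurable cardinal $\le\kappa$.
\item There is a Baire, quasiregular, Urysohn space $X$ with $wL(X)\chi(X)=\omega$ and $|X|\ge\kappa$.
\item There is a Hausdorff space $X$, quasiregular or Urysohn, with $wL(X)\chi(X)=\omega$ and $|X|\ge\kappa$.
\end{enumerate}
\end{corollary}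

The space of Theorem~\ref{thm:A} is not regular (Remark~\ref{rem:notregular}), so these results do not address \eqref{eq:bound} for regular spaces.

Here is why ultrafilters appear. Let $X$ be first countable, with a decreasing local base $(U_n(x))_{n<\omega}$ at each point $x$. Then $wL(X)=\omega$ says exactly that for every function $n:X\to\omega$ there is a countable $Q\subseteq X$ such that $\bigcup_{x\in Q}U_{n(x)}(x)$ is dense. Think of an adversary who chooses $n$ and tries to keep every such countable union away from some open set. A $\sigma$-complete ultrafilter on a large family of open sets lets the adversary make each $U_{n(x)}(x)$ miss almost all of them, and then countably many neighborhoods still miss almost all of them; this is the proof of Theorem~\ref{thm:B}. When no such ultrafilter exists, a covering lemma (Lemma~\ref{lem:cover}) defeats every adversary, and the work in Theorem~\ref{thm:A} is to build a space with good separation around that lemma.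

\section{Cardinals without $\sigma$-complete ultrafilters}

We recall the standard facts. An ultrafilter on a set $I$ is \emph{principal} if it contains a singleton; a nonprincipal ultrafilter contains every cofinite set, and all its members are infinite. Every family of subsets of $I$ with the finite intersection property is contained in an ultrafilter. An ultrafilter $\mathcal V$ is \emph{$\mu$-complete} if it is closed under intersections of fewer than $\mu$ members, and \emph{$\sigma$-complete} if it is closed under countable intersections. Passing to complements gives the form that we use most: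
\begin{equation}\label{eq:union}
\text{if $\mathcal V$ is $\mu$-complete and a union of fewer than $\mu$ sets is in $\mathcal V$, one of the sets is in $\mathcal V$.}
\end{equation}
If $A\in\mathcal V$ and $f:A\to J$ is a function, the \emph{pushforward} $\{B\subseteq J: f^{-1}(B)\in\mathcal V\}$ is an ultrafilter on $J$, and it is $\sigma$-complete when $\mathcal V$ is.

Call an infinite cardinal $\kappa$ \emph{U-nonmeasurable} if every $\sigma$-complete ultrafilter on $\kappa$ is principal. The construction needs this property for a tower $\kappa,2^\kappa,2^{2^\kappa},\dots$, so part (c) below is essential.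

\begin{lemma}\label{lem:closure}
\begin{enumerate}
\item[(a)] $\omega$ is U-nonmeasurable.
\item[(b)] If $\kappa$ is U-nonmeasurable, so is every infinite $\kappa'\le\kappa$.
\item[(c)] If $\kappa$ is U-nonmeasurable, so is $2^\kappa$.
\item[(d)] An infinite cardinal $\kappa$ is U-nonmeasurable if and only if there is no measurable cardinal $\le\kappa$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A nonprincipal ultrafilter on $\omega$ contains the sets $\omega\setminus\{k\}$, whose intersection is empty.

(b) The pushforward of a nonprincipal $\sigma$-complete ultrafilter on $\kappa'$ along the inclusion $\kappa'\to\kappa$ is $\sigma$-complete and contains no singleton.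

(c) Suppose that $\mathcal V$ is a nonprincipal $\sigma$-complete ultrafilter on $\{0,1\}^\kappa$. For $\alpha<\kappa$ let $b(\alpha)\in\{0,1\}$ be the value with $\{f:f(\alpha)=b(\alpha)\}\in\mathcal V$. Since $\mathcal V$ is nonprincipal, $A=\{0,1\}^\kappa\setminus\{b\}$ is in $\mathcal V$. For $f\in A$ let $\Delta(f)=\min\{\alpha:f(\alpha)\ne b(\alpha)\}$. The pushforward of $\mathcal V$ under $\Delta:A\to\kappa$ is $\sigma$-complete, hence principal, so $\{f\in A:\Delta(f)=\alpha\}\in\mathcal V$ for some $\alpha$. This set is disjoint from $\{f:f(\alpha)=b(\alpha)\}\in\mathcal V$, a contradiction.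

(d) A measurable $\mu$ is uncountable, so its $\mu$-complete ultrafilter is $\sigma$-complete; by (b), no $\kappa\ge\mu$ is U-nonmeasurable. Conversely, the least cardinal that carries a nonprincipal $\sigma$-complete ultrafilter is measurable \cite[Lemma 10.2]{Jech}, and it is $\le\kappa$ whenever $\kappa$ is not U-nonmeasurable.
\end{proof}

By (a) and (c), the cardinal $2^{2^\omega}$ is U-nonmeasurable. Part (d) is needed only in Section~\ref{sec:range}.

\section{A covering lemma for unbounded functions}

For an infinite cardinal $\kappa$ let $Y(\kappa)$ be the set of all unbounded functions $y:\kappa\to\omega$. Each $y$ gives a decreasing sequence of nonempty sets $\{i:y(i)>n\}$ with empty intersection; these will be the traces on $\kappa$ of the neighborhoods of a point at infinity. The lemma says that, however the neighborhoods are chosen, finitely many of them cover all but finitely many elements of $\kappa$.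

\begin{lemma}\label{lem:cover}
Let $\kappa$ be U-nonmeasurable and let $n:Y(\kappa)\to\omega$ be any function. There are finite sets $E\subseteq Y(\kappa)$ and $C\subseteq\kappa$ such that for every $i\in\kappa\setminus C$ there is $y\in E$ with $y(i)>n(y)$.
\end{lemma}

\begin{example}\label{ex:cantor}
For $\kappa=\omega$ take $E=\{\mathrm{id}\}$ and $C=\{0,\dots,n(\mathrm{id})\}$. For $\kappa=2^\omega$ no function into $\omega$ has finite fibers, and several functions have to cooperate. Identify $\kappa$ with the Cantor set $\{0,1\}^\omega$. For $b\in\{0,1\}^\omega$ let $y_b(f)=\min\{m:f(m)\ne b(m)\}$ for $f\ne b$, and $y_b(b)=0$. Then $y_b$ is unbounded, and $\{b\}\cup\{f:y_b(f)>n(y_b)\}$ is the open set of all $f$ that agree with $b$ on $0,\dots,n(y_b)$. By compactness the sets for finitely many points $b_1,\dots,b_r$ cover the Cantor set. Take $E=\{y_{b_1},\dots,y_{b_r}\}$ and $C=\{b_1,\dots,b_r\}$.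
\end{example}

In general the compactness argument is carried out with ultrafilters.

\begin{proof}[Proof of Lemma~\ref{lem:cover}]
Suppose that no such $E$ and $C$ exist. Then the sets $\{i:y(i)\le n(y)\}$ for $y\in Y(\kappa)$, together with the cofinite subsets of $\kappa$, have the finite intersection property. Let $\mathcal V$ be an ultrafilter that contains them. It is nonprincipal, hence not $\sigma$-complete, so some countable family in $\mathcal V$ has intersection outside $\mathcal V$. Taking finite intersections, we get $A_0\supseteq A_1\supseteq\cdots$ in $\mathcal V$ with $\bigcap_kA_k\notin\mathcal V$, and after removing $\bigcap_kA_k$ from each $A_k$ we have $\bigcap_kA_k=\emptyset$. Let $y(i)=\min\{k:i\notin A_k\}$. Since the $A_k$ decrease, $y(i)>m$ for all $i\in A_m$. Each $A_m$ is nonempty, so $y\in Y(\kappa)$. Now $\{i:y(i)\le n(y)\}$ and $A_{n(y)}$ are disjoint members of $\mathcal V$, a contradiction.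
\end{proof}

\begin{remark}\label{rem:cover}
The exceptional set $C$ cannot be dropped: if $n(y)=y(0)$, then $i=0$ is served by no $y$. The hypothesis on $\kappa$ cannot be dropped either. If $\mathcal V$ is a nonprincipal $\sigma$-complete ultrafilter on $\kappa$, then by \eqref{eq:union} each $y$ has a fiber $y^{-1}(n(y))$ in $\mathcal V$, and for finite $E$ and $C$ the set $\bigcap_{y\in E}y^{-1}(n(y))\setminus C$ is in $\mathcal V$, hence nonempty.
\end{remark}

We need the lemma in finitely many coordinates at once. The number $n$ now depends on a whole tuple of functions, so the coordinates cannot be treated independently. Instead we solve the problem in the later coordinates for each fixed $y_0$; the solution is finite, so it hands a single number $n'(y_0)$ to the first coordinate.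

\begin{lemma}\label{lem:product}
Let $\lambda_0,\dots,\lambda_j$ be U-nonmeasurable and let $n:\prod_{l\le j}Y(\lambda_l)\to\omega$. There are finite sets $E\subseteq\prod_{l\le j}Y(\lambda_l)$ and $C_l\subseteq\lambda_l$ $(l\le j)$ such that for every $(i_0,\dots,i_j)\in\prod_{l\le j}(\lambda_l\setminus C_l)$ there is $\bar y=(y_0,\dots,y_j)\in E$ with $y_l(i_l)>n(\bar y)$ for all $l\le j$.
\end{lemma}

\begin{proof}
Induction on $j$; the case $j=0$ is Lemma~\ref{lem:cover}. Let $j>0$. For each $y_0\in Y(\lambda_0)$ apply the induction hypothesis to $\lambda_1,\dots,\lambda_j$ and the function $n(y_0,\cdot)$, obtaining finite sets $E^{y_0}$ and $C^{y_0}_1,\dots,C^{y_0}_j$. The set $E^{y_0}$ is nonempty because each $\lambda_l\setminus C_l^{y_0}$ is. Put $n'(y_0)=\max\{n(y_0,\bar y'):\bar y'\in E^{y_0}\}$, and let $E_0,C_0$ be given by Lemma~\ref{lem:cover} for $n'$. Define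
\[
E=\{(y_0,\bar y'):y_0\in E_0,\ \bar y'\in E^{y_0}\},\qquad C_l=\bigcup_{y_0\in E_0}C_l^{y_0}\quad(1\le l\le j).
\]
Given $(i_0,\dots,i_j)$ with $i_l\notin C_l$, choose $y_0\in E_0$ with $y_0(i_0)>n'(y_0)$. As $i_l\notin C_l^{y_0}$ for $l\ge1$, there is $\bar y'=(y_1,\dots,y_j)\in E^{y_0}$ with $y_l(i_l)>n(y_0,\bar y')$ for $1\le l\le j$. Finally $y_0(i_0)>n'(y_0)\ge n(y_0,\bar y')$.
\end{proof}

\section{A model that lacks only the Hausdorff property}\label{sec:model}

Lemma~\ref{lem:cover} translates directly into a space.

\begin{example}\label{ex:model}
Let $\kappa$ be U-nonmeasurable and let $M$ be the disjoint union of $\kappa$ and $Y(\kappa)$. Points of $\kappa$ are isolated, and $y\in Y(\kappa)$ has the basic neighborhoods $N_n(y)=\{y\}\cup\{i:y(i)>n\}$. Then $M$ is first countable, and $\kappa$ is dense because each $y$ is unbounded. Every dense open set contains the isolated points, so $M$ is Baire. Each $\{i\}$ is clopen, since $N_{y(i)}(y)$ misses $i$, so $M$ is quasiregular. Given an open cover, choose $n(y)$ with $N_{n(y)}(y)$ inside a member of the cover; by Lemma~\ref{lem:cover}, finitely many members cover $\kappa$, and their union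 is dense. But $M$ is not Hausdorff: $N_n(y)\cap N_m(y+1)$ contains $\{i:y(i)>\max(n,m)\}\neq\emptyset$.
\end{example}

The obvious repair is to add a coordinate that carries a label. Replace $\kappa$ by the discrete set $\kappa\times Y(\kappa)$ and let $N_n(y)=\{y\}\cup\{(i,y):y(i)>n\}$. Distinct functions are now separated, but too well: the space is the sum of the clopen pieces $\{y\}\cup(\kappa\times\{y\})$, and a subfamily of this cover with dense union must contain every piece. The neighborhoods are spread widely in the first coordinate and not at all in the second.

The way out is to use a product of infinitely many discrete coordinates. To be dense in such a product, a set has to meet each basic open set, and a basic open set restricts only finitely many coordinates. So we use points at infinity of every finite \emph{width}: a point of width $j$ has neighborhoods that are spread, in the sense of Lemma~\ref{lem:product}, over $j+1$ consecutive coordinates, and it carries its label in the next coordinate. For a given basic open set we take $j$ so large that the label falls on a coordinate that the set does not restrict. The label coordinate must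 have room for all tuples of functions on the earlier coordinates, which forces the tower $\kappa_{k+1}=2^{\kappa_k}$.

The exceptional sets $C_l$ can no longer be added by hand, since there are no isolated points. A basic open set may prescribe exceptional values in some coordinates and nonexceptional values in others, in any order. We therefore give each point at infinity a \emph{stem} $s$, which fixes the initial coordinates, and \emph{default values} $h_1,\dots,h_j$, which its neighborhoods always allow in the later spread coordinates.

\section{The space}\label{sec:space}

Fix an uncountable U-nonmeasurable cardinal $\kappa$. Let $\kappa_0=\kappa$ and $\kappa_{k+1}=2^{\kappa_k}$. By Lemma~\ref{lem:closure}(c) all $\kappa_k$ are U-nonmeasurable, and all are uncountable. For sequences, $|s|$ is the length of $s$, $s\subseteq\xi$ means that $s$ is an initial segment of $\xi$, and $\xi|k$ is the initial segment of length $k$; two finite sequences are \emph{incompatible} if neither is an initial segment of the other. Let $T=\bigcup_{k<\omega}\prod_{r<k}\kappa_r$.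

\subsection*{The ground space}
Let
\[
Z=\Big(\prod_{k<\omega}\kappa_k\Big)\times\omega^\omega ,
\]
with the product topology of discrete factors. A countable product of discrete spaces is completely metrizable, so $Z$ is Baire by the Baire category theorem. The \emph{cylinders}
\[
[t,\sigma]=\{(\xi,\rho)\in Z:t\subseteq\xi,\ \sigma\subseteq\rho\}\qquad(t\in T,\ \sigma\in\omega^{<\omega})
\]
form a base of clopen sets, and every subset of $Z$ that is defined by conditions on finitely many coordinates is clopen.

The factor $\omega^\omega$ is there to record widths. Points with the same stem and different widths have their labels in different coordinates, so labels need not separate them. One discrete coordinate with value $j$ would separate them, but then a cylinder fixing that coordinate would meet only one width, whereas every cylinder has to meet arbitrarily large widths. So we attach the widths to the nodes of the tree $\omega^{<\omega}$, where every node has infinitely many extensions. Let $(\sigma_j)_{j<\omega}$ be a one-to-one enumeration of $\omega^{<\omega}$ and put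
\[
W_{j,n}=\{\rho\in\omega^\omega:\sigma_j\subseteq\rho,\ \rho(|\sigma_j|)\ge n\}.
\]
As $n$ grows, $W_{j,n}$ stays above $\sigma_j$ and eventually avoids any given proper extension of $\sigma_j$.

\subsection*{The points at infinity}
Let $S$ be the set of all quadruples $p=(s,j,\bar y,h)$ where $s\in T$, $j<\omega$ and, with $k=|s|$,
\[
\bar y=(y_0,\dots,y_j)\in\prod_{l\le j}Y(\kappa_{k+l}),\qquad h=(h_1,\dots,h_j)\in\prod_{1\le l\le j}\kappa_{k+l}.
\]
Since $|Y(\kappa_{k+l})|\le\omega^{\kappa_{k+l}}=2^{\kappa_{k+l}}$, for fixed $k$ and $j$ there are at most $2^{\kappa_{k+j}}=\kappa_{k+j+1}$ pairs $(\bar y,h)$. Fix an injection $c_{k,j}$ of the set of these pairs into $\kappa_{k+j+1}$, and call $c(p)=c_{k,j}(\bar y,h)$ the \emph{label} of $p$. For $n<\omega$ let $U_n(p)$ be the set of all $(\xi,\rho)\in Z$ such that $\rho\in W_{j,n}$ and $\xi$ satisfies the following conditions.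
\[
\begin{array}{l|l|l}
\text{coordinate } r&\text{condition on }\xi(r)&\text{role}\\ \hline
r<k&\xi(r)=s(r)&\text{stem}\\
r=k&y_0(\xi(r))>n&\text{spread, no default}\\
r=k+l,\ 1\le l\le j&\xi(r)=h_l\ \text{ or }\ y_l(\xi(r))>n&\text{spread, default } h_l\\
r=k+j+1&\xi(r)=c(p)&\text{label}\\
r>k+j+1&\text{none}&\text{free}
\end{array}
\]
For $s=\emptyset$ and $j=0$ the conditions on $\xi$ are $y_0(\xi(0))>n$ and $\xi(1)=c(p)$, which is the labeled model of Section~\ref{sec:model}. The set $U_n(p)$ is clopen in $Z$, it decreases with $n$, it is contained in $[s,\sigma_j]$, and it is nonempty because $y_0$ is unbounded.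

\subsection*{The topology}
Let $X$ be the disjoint union of $Z$ and $S$. One could keep $Z$ open and give $p$ the neighborhoods $\{p\}\cup U_n(p)$, as in Example~\ref{ex:model}. This is not quasiregular: the closure of any cylinder $[t,\sigma]$ contains the points $p$ with stem $t$ and $\sigma_j=\sigma$, so the open set $Z$ would contain the closure of no nonempty open set. The cure is to let every open set absorb the points at infinity that it surrounds. For open $O\subseteq Z$ put
\[
O^+=O\cup\{p\in S:U_n(p)\subseteq O\text{ for some }n\}.
\]
Since the $U_n(p)$ decrease, $O^+\cap G^+=(O\cap G)^+$; also $Z^+=X$. So the sets $O^+$ form a base of a topology on $X$. That it is Hausdorff will follow from Proposition~\ref{prop:urysohn}.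

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] $Z$ is a dense subspace of $X$, and $O^+\cap G^+\ne\emptyset$ if and only if $O\cap G\ne\emptyset$.
\item[(b)] The sets $U_n(p)^+$ $(n<\omega)$ form a local base at $p\in S$, and the sets $[\xi|k,\rho|k]^+$ $(k<\omega)$ form a local base at $(\xi,\rho)\in Z$. Hence $\chi(X)=\omega$.
\item[(c)] For open $O\subseteq Z$ we have $\overline{O^+}\cap Z=\mathrm{cl}_Z(O)$, and a point $p\in S$ lies in $\overline{O^+}$ if and only if $U_n(p)\cap O\neq\emptyset$ for all $n$.
\item[(d)] $X$ is Baire.
\end{enumerate}
\end{lemma}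

\begin{proof}
(a) We have $O^+\cap Z=O$, so $X$ induces the original topology on $Z$. The sets $U_n(p)$ are nonempty, so $O^+\neq\emptyset$ implies $O\ne\emptyset$. This gives density and, applied to $(O\cap G)^+$, the equivalence.

(b) The operation $O\mapsto O^+$ preserves inclusion. If $p\in O^+$, then $U_n(p)\subseteq O$ for some $n$, so $p\in U_n(p)^+\subseteq O^+$. If $(\xi,\rho)\in O^+$, then $[\xi|k,\rho|k]\subseteq O$ for some $k$, so $[\xi|k,\rho|k]^+\subseteq O^+$.

(c) A point is in $\overline{O^+}$ if and only if each member $G^+$ of its local base from (b) meets $O^+$, that is, by (a), each such $G$ meets $O$.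

(d) Let $G_m$ $(m<\omega)$ be dense open in $X$. For nonempty open $O\subseteq Z$ the nonempty open set $O^+\cap G_m$ meets the dense set $Z$, so $G_m\cap Z$ is dense open in $Z$. Then $\bigcap_mG_m\cap Z$ is dense in $Z$, hence in $X$.
\end{proof}

\section{Separation properties}

By Lemma~\ref{lem:basic}(c), closures are governed by what the sets $U_n(p)$ never cease to meet. Say that a value $a\in\kappa_r$ \emph{persists at coordinate $r$ for $p$} if for every $n$ some $(\xi,\rho)\in U_n(p)$ has $\xi(r)=a$.

\begin{lemma}\label{lem:persist}
Let $p=(s,j,\bar y,h)\in S$ and $k=|s|$. No value persists for $p$ at coordinate $k$, and at most one value persists at each coordinate $r\le k+j+1$.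
\end{lemma}

\begin{proof}
For $r<k$ and $r=k+j+1$, the coordinate $\xi(r)$ is constant on $U_0(p)$. For $r=k$ and any $a$, and for $r=k+l$ with $1\le l\le j$ and $a\ne h_l$, take $n=y_{r-k}(a)$; then $\xi(r)\neq a$ on $U_n(p)$.
\end{proof}

\begin{lemma}\label{lem:clopen}
Each set $[t,\sigma]^+$ is clopen in $X$, and
\[
S\cap[t,\sigma]^+=\{(s,j,\bar y,h)\in S:t\subseteq s,\ \sigma\subseteq\sigma_j\}.
\]
\end{lemma}

\begin{proof}
Since $[t,\sigma]$ is closed in $Z$, Lemma~\ref{lem:basic}(c) shows that the closure of $[t,\sigma]^+$ adds no point of $Z$. Let $p=(s,j,\bar y,h)\in S$. If $t\subseteq s$ and $\sigma\subseteq\sigma_j$, then $U_0(p)\subseteq[s,\sigma_j]\subseteq[t,\sigma]$, so $p\in[t,\sigma]^+$. Otherwise we find $n$ with $U_n(p)\cap[t,\sigma]=\emptyset$, which by Lemma~\ref{lem:basic}(c) puts $p$ outside the closure. If $s,t$ are incompatible or $\sigma_j,\sigma$ are incompatible, take $n=0$. If $s\subsetneq t$, the value $t(|s|)$ does not persist at coordinate $|s|$, which gives $n$. If $\sigma_j\subsetneq\sigma$, take $n>\sigma(|\sigma_j|)$.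
\end{proof}

This proof explains why the first spread coordinate has no default value. With a default $h_0$ and $t=s^\frown h_0$, every $U_n(p)$ would meet $[t,\emptyset]$ without being contained in it, and $[t,\emptyset]^+$ would not be closed.

\begin{proposition}\label{prop:quasi}
$X$ is quasiregular.
\end{proposition}

\begin{proof}
A nonempty open set contains some $O^+$ with $O\neq\emptyset$, the set $O$ contains a cylinder $[t,\sigma]$, and $[t,\sigma]^+\subseteq O^+$ is nonempty and clopen.
\end{proof}

\begin{proposition}\label{prop:urysohn}
$X$ is Urysohn, hence Hausdorff.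
\end{proposition}

\begin{proof}
A clopen set that contains exactly one of two points gives, together with its complement, neighborhoods with disjoint closures. Lemma~\ref{lem:clopen} supplies such a set for most pairs.
\begin{itemize}
\item For $z\ne z'$ in $Z$, take a cylinder $[t,\sigma]$ containing $z$ and not $z'$, and use $[t,\sigma]^+$.
\item For $z=(\xi,\rho)\in Z$ and $p\in S$ with stem $s$, let $t=\xi|(|s|+1)$. Then $t\not\subseteq s$, so $[t,\emptyset]^+$ contains $z$ and not $p$.
\item For $p=(s,j,\bar y,h)$ and $p'=(s',j',\bar y',h')$ with $s\neq s'$, we may assume $s'\not\subseteq s$. Then $[s',\emptyset]^+$ contains $p'$ and not $p$.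
\item If $j\ne j'$, then $\sigma_j\neq\sigma_{j'}$, and we may assume $\sigma_{j'}\not\subseteq\sigma_j$. Then $[\emptyset,\sigma_{j'}]^+$ contains $p'$ and not $p$.
\end{itemize}
There remain distinct points $p=(s,j,\bar y,h)$ and $p'=(s,j,\bar y',h')$ with the same stem and width. They lie in the same sets $[t,\sigma]^+$, and only the labels tell them apart. Put $k=|s|$, $K=k+j+1$, $v=c(p)$, $v'=c(p')$. Then $v\neq v'$, while $\xi(K)=v$ on $U_0(p)$ and $\xi(K)=v'$ on $U_0(p')$. So $U_0(p)^+$ and $U_0(p')^+$ are disjoint. The danger for the closures is a third point $q$ for which the coordinate $K$ is free. Such a point will turn out to have width less than $j$; there are only finitely many such widths, and we choose $n$ so that $W_{j,n}$ avoids them. Precisely, let $n>\sigma_i(|\sigma_j|)$ for all $i<j$ with $|\sigma_i|>|\sigma_j|$.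

Suppose that $q\in\overline{U_n(p)^+}\cap\overline{U_n(p')^+}$. The sets $U_n(p)$ and $U_n(p')$ are closed in $Z$ and disjoint, so $q\notin Z$ by Lemma~\ref{lem:basic}(c). Write $q=(s'',j'',\bar y'',h'')$ and $k''=|s''|$. The closed set $[s,\sigma_j]^+$ contains $U_n(p)^+$, hence $q$, so Lemma~\ref{lem:clopen} gives
\[
s\subseteq s'',\qquad k\le k'',\qquad\sigma_j\subseteq\sigma_{j''}.
\]
By Lemma~\ref{lem:basic}(c), every $U_m(q)$ meets both $U_n(p)$ and $U_n(p')$. So the two values $v$ and $v'$ persist for $q$ at coordinate $K$, and Lemma~\ref{lem:persist} gives $K>k''+j''+1$. Thus $k+j>k''+j''\ge k+j''$, that is, $j''<j$. The enumeration is one-to-one, so $\sigma_j\subsetneq\sigma_{j''}$, and $\sigma_{j''}(|\sigma_j|)<n$ by the choice of $n$. Now $\rho(|\sigma_j|)=\sigma_{j''}(|\sigma_j|)<n$ on $U_0(q)$, while $\rho(|\sigma_j|)\ge n$ on $U_n(p)$. So $U_0(q)\cap U_n(p)=\emptyset$, a contradiction.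
\end{proof}

\begin{remark}\label{rem:notregular}
The space $X$ is not regular at any point $p=(s,j,\bar y,h)$ of $S$: no $\overline{U_n(p)^+}$ is contained in $U_0(p)^+$. Let $k=|s|$ and let $n$ be given. Take $q=(s,j'',\bar y'',h'')$ with $j''>j$, $\sigma_{j''}\supseteq\sigma_j{}^\frown n$, $y''_0=y_0$, $h''_l=h_l$ for $1\le l\le j$, and $h''_{j+1}=c(p)$. Given $m$, choose $\xi\supseteq s$ with $y_0(\xi(k))>\max(m,n)$, $\xi(k+l)=h''_l$ for $1\le l\le j''$ and $\xi(k+j''+1)=c(q)$, and choose $\rho\in W_{j'',m}$. Then $\rho\supseteq\sigma_j{}^\frown n$, so $(\xi,\rho)\in U_m(q)\cap U_n(p)$. Hence $q\in\overline{U_n(p)^+}$. Now change $\xi(k+j+1)$ to a value $a$ with $y''_{j+1}(a)>\max(m,y''_{j+1}(c(p)))$. Then $a\neq c(p)$, and the new point is in $U_m(q)\setminus U_0(p)$. Hence $q\notin U_0(p)^+$. The first computation also shows that the factor $\omega^\omega$ is needed: the conditions on $\xi$ imposed by any neighborhood of $p$ and any neighborhood of $q$ are compatible, so $p$ and $q$ are separated by $\rho$ alone.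
\end{remark}

\section{The weak Lindel\"of degree}

This is the only place where the hypotheses on $\kappa$ are used.

\begin{proposition}\label{prop:wL}
$wL(X)=\omega$.
\end{proposition}

\begin{proof}
Let $\mathcal U$ be an open cover of $X$. For $p\in S$ choose $V_p\in\mathcal U$ and $n(p)<\omega$ with $U_{n(p)}(p)^+\subseteq V_p$. We find a countable $Q\subseteq S$ such that $\bigcup_{p\in Q}U_{n(p)}(p)$ is dense in $Z$. Since $Z$ is dense in $X$, the union of $\{V_p:p\in Q\}$ is then dense in $X$.

For $s\in T$ with $|s|=k$, $j<\omega$ and $h\in\prod_{1\le l\le j}\kappa_{k+l}$, apply Lemma~\ref{lem:product} to the U-nonmeasurable cardinals $\kappa_k,\dots,\kappa_{k+j}$ and the function $\bar y\mapsto n(s,j,\bar y,h)$. This gives finite sets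
\[
E(s,j,h)\subseteq\prod_{l\le j}Y(\kappa_{k+l}),\qquad C_l(s,j,h)\subseteq\kappa_{k+l}\quad(0\le l\le j).
\]

\emph{Closing off.} Stems and defaults are meant to take care of exceptional values, but each choice of $s$ and $h$ creates new exceptional values. We break the circle by closing off. Let $D^0_r=\{0\}\subseteq\kappa_r$. Let $D^{m+1}_r$ be the union of $D^m_r$ and all sets $C_l(s,j,h)$ with $|s|+l=r$, $0\le l\le j$, $s(i)\in D^m_i$ for $i<|s|$, and $h_i\in D^m_{|s|+i}$ for $1\le i\le j$. If all $D^m_i$ are countable, there are only countably many such $(s,j,h,l)$, so all $D^{m+1}_r$ are countable. Let $D_r=\bigcup_mD^m_r$, a countable nonempty subset of $\kappa_r$. Call $(s,j,h)$ \emph{admissible} if $s(i)\in D_i$ for $i<|s|$ and $h_i\in D_{|s|+i}$ for $1\le i\le j$. An admissible triple has finitely many entries, so they all appear at some stage $m$, and therefore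
\begin{equation}\label{eq:closed}
C_l(s,j,h)\subseteq D_{|s|+l}\qquad\text{for admissible $(s,j,h)$ and $0\le l\le j$.}
\end{equation}
Let $Q$ be the set of all $(s,j,\bar y,h)\in S$ with $(s,j,h)$ admissible and $\bar y\in E(s,j,h)$. It is countable.

\emph{Density.} Let a cylinder $[t,\sigma]$ be given; we may replace $t$ by any extension in $T$. Since $\kappa_{|t|}$ is uncountable and $D_{|t|}$ is countable, we can append to $t$ a value outside $D_{|t|}$. So we may assume that $t(k)\notin D_k$ for some $k<|t|$. Take the least such $k$ and let $s=t|k$; then $s(i)\in D_i$ for $i<k$. Infinitely many $j$ satisfy $\sigma_j\supseteq\sigma$; choose one with $k+j+1\ge|t|$, so that the label coordinate $k+j+1$ is not restricted by $t$. Extend $t$ to $t'\in T$ of length $k+j+1$.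

Each value $t'(k+l)$ is either in $D_{k+l}$, and then it can serve as a default, or outside, and then it is not exceptional. Accordingly, let $i_0=t'(k)$, and for $1\le l\le j$:
\begin{itemize}
\item if $t'(k+l)\in D_{k+l}$, let $h_l=t'(k+l)$ and let $i_l$ be any element of $\kappa_{k+l}\setminus D_{k+l}$;
\item if $t'(k+l)\notin D_{k+l}$, let $i_l=t'(k+l)$ and let $h_l$ be any element of $D_{k+l}$.
\end{itemize}
The triple $(s,j,h)$ is admissible and $i_l\notin D_{k+l}$ for all $l\le j$, so $i_l\notin C_l(s,j,h)$ by \eqref{eq:closed}. Hence there is $\bar y\in E(s,j,h)$ such that, with $p=(s,j,\bar y,h)\in Q$ and $n=n(p)$, we have $y_l(i_l)>n$ for all $l\le j$. Choose $\xi\supseteq t'$ with $\xi(k+j+1)=c(p)$, and $\rho\supseteq\sigma_j$ with $\rho(|\sigma_j|)=n$. Then $(\xi,\rho)\in[t,\sigma]$. Also $s\subseteq\xi$, $y_0(\xi(k))=y_0(i_0)>n$, for $1\le l\le j$ either $\xi(k+l)=h_l$ or $y_l(\xi(k+l))=y_l(i_l)>n$, and $\rho\in W_{j,n}$. So $(\xi,\rho)\in[t,\sigma]\cap U_{n(p)}(p)$.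
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The space $X$ of Section~\ref{sec:space} is first countable and Baire by Lemma~\ref{lem:basic}, quasiregular and Urysohn by Propositions~\ref{prop:quasi} and~\ref{prop:urysohn}, and has $wL(X)=\omega$ by Proposition~\ref{prop:wL}. Moreover $|X|\ge|Z|\ge\kappa_0=\kappa$. The cardinal $2^{2^\omega}$ satisfies the hypothesis by Lemma~\ref{lem:closure}(a),(c).
\end{proof}

\section{The bound below a measurable cardinal}

Let $\mu$ be measurable and let $\mathcal D$ be a nonprincipal $\mu$-complete ultrafilter on $\mu$. ``Almost all $\alpha$'' means ``all $\alpha$ in some member of $\mathcal D$.'' The first lemma is the adversary's strategy from the introduction; it is the topological form of the second half of Remark~\ref{rem:cover}.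

\begin{lemma}\label{lem:escape}
Let $X$ be a space with $\lambda=wL(X)\chi(X)<\mu$. There is no family of nonempty open sets $P_\alpha$ $(\alpha<\mu)$ such that every $x\in X$ satisfies $x\notin\overline{P_\alpha}$ for almost all $\alpha$.
\end{lemma}

\begin{proof}
Suppose that there is such a family. Let $x\in X$ and let $\mathcal B_x$ be an open local base at $x$ with $|\mathcal B_x|\le\lambda$. The set $\{\alpha:x\notin\overline{P_\alpha}\}\in\mathcal D$ is the union of the sets $\{\alpha:B\cap P_\alpha=\emptyset\}$ for $B\in\mathcal B_x$. By \eqref{eq:union} there is $B_x\in\mathcal B_x$ with $R_x=\{\alpha:B_x\cap P_\alpha=\emptyset\}\in\mathcal D$. Since $wL(X)\le\lambda$, there is $F\subseteq X$ with $|F|\le\lambda$ and $\bigcup_{x\in F}B_x$ dense. By $\mu$-completeness there is $\alpha\in\bigcap_{x\in F}R_x$. The nonempty open set $P_\alpha$ misses a dense set, a contradiction.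
\end{proof}

To produce such a family from $\mu$ distinct points $x_\alpha$, we want one neighborhood of each $x_\alpha$, and these neighborhoods should overlap little. Separation gives disjoint neighborhoods only for one pair at a time. The next lemma passes from pairs to the whole family, provided that each pair is separated by sets with a common index.

\begin{lemma}\label{lem:index}
Let $X$ be a set, let $|I|<\mu$, and let $A_b(\alpha)\subseteq X$ for $b\in I$, $\alpha<\mu$. Suppose that for all $\alpha\ne\alpha'$ there is $b\in I$ with $A_b(\alpha)\cap A_b(\alpha')=\emptyset$. Then there is $b\in I$ such that every $x\in X$ satisfies $x\notin A_b(\alpha)$ for almost all $\alpha$.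
\end{lemma}

\begin{proof}
Otherwise, for each $b\in I$ there is $x^b\in X$ with $\{\alpha:x^b\in A_b(\alpha)\}\in\mathcal D$. The intersection of these fewer than $\mu$ sets is in $\mathcal D$, hence infinite. Take $\alpha\neq\alpha'$ in it, and $b$ with $A_b(\alpha)\cap A_b(\alpha')=\emptyset$. Then $x^b$ lies in both sets, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\lambda=wL(X)\chi(X)<\mu$, suppose that $|X|\ge\mu$, and fix distinct points $x_\alpha\in X$ $(\alpha<\mu)$. List an open local base at each $x$, with repetitions if necessary, as $\{B_\beta(x):\beta<\lambda\}$. To obtain common indices, let $I=\lambda\times\lambda$ and $U_{(\beta,\gamma)}(x)=B_\beta(x)\cap B_\gamma(x)$, an open neighborhood of $x$. If $B_\beta(x)$ and $B_\gamma(x')$ are disjoint, or have disjoint closures, then the same holds for the smaller sets $U_{(\beta,\gamma)}(x)$ and $U_{(\beta,\gamma)}(x')$. Also $|I|=\lambda<\mu$.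

If $X$ is Urysohn, Lemma~\ref{lem:index} applies to $A_b(\alpha)=\overline{U_b(x_\alpha)}$. For the resulting $b$, the sets $P_\alpha=U_b(x_\alpha)$ contradict Lemma~\ref{lem:escape}.

If $X$ is quasiregular, the Hausdorff property lets us apply Lemma~\ref{lem:index} to $A_b(\alpha)=U_b(x_\alpha)$. For the resulting $b$, choose nonempty open sets $P_\alpha$ with $\overline{P_\alpha}\subseteq U_b(x_\alpha)$. A point outside $U_b(x_\alpha)$ is outside $\overline{P_\alpha}$, so these sets contradict Lemma~\ref{lem:escape}.
\end{proof}

The Hausdorff property alone yields open sets $U_b(x_\alpha)$ such that each point lies outside almost all of them, while Lemma~\ref{lem:escape} needs this for closures. Each of the two hypotheses is used once, to close this gap. The Baire property is not used.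

\section{The range of the examples}\label{sec:range}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
(1)$\Rightarrow$(2). Let $\kappa'=\max(\kappa,\omega_1)$. If $\kappa$ is uncountable, then $\kappa'=\kappa$ is U-nonmeasurable by Lemma~\ref{lem:closure}(d). Otherwise $\kappa'=\omega_1\le2^\omega$ is U-nonmeasurable by Lemma~\ref{lem:closure}(a)--(c). Apply Theorem~\ref{thm:A} to $\kappa'$.

(2)$\Rightarrow$(3) is immediate.

(3)$\Rightarrow$(1). If $\mu\le\kappa$ were measurable, then $wL(X)\chi(X)=\omega<\mu$, and Theorem~\ref{thm:B} would give $|X|<\mu\le\kappa$.
\end{proof}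

\begin{remark}
In ZFC alone, Lemma~\ref{lem:closure}(a),(c) and Theorem~\ref{thm:A} give examples with $wL(X)\chi(X)=\omega$ whose cardinality exceeds any prescribed finite iterate of $\nu\mapsto2^\nu$ applied to $\omega$. More generally, let $\nu$ be an infinite cardinal below the first measurable cardinal, or any infinite cardinal if there are no measurable cardinals. Then $2^\nu$ is U-nonmeasurable by Lemma~\ref{lem:closure}(c),(d), so there is an example with $|X|\ge2^\nu>\nu$. By Theorem~\ref{thm:B} this range is optimal.
\end{remark}

\begin{remark}
The inequality \eqref{eq:bound} also fails at uncountable values of $wL\cdot\chi$. Let $\lambda$ be infinite and below the first measurable cardinal (any infinite $\lambda$ if there is none). Apply Theorem~\ref{thm:A} to $\kappa=2^{2^\lambda}$, which is allowed by Lemma~\ref{lem:closure}(c),(d), and let $X'$ be the topological sum of the resulting space $X$ and a discrete space $D$ of size $\lambda$. The Baire, quasiregular and Urysohn properties and first countability hold in both clopen summands, hence in $X'$. Every open cover has a subfamily with dense union made of countably many sets for $X$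 and at most $\lambda$ sets for $D$, and the cover $\{X\}\cup\{\{d\}:d\in D\}$ has no proper subfamily with dense union. So $wL(X')\chi(X')=\lambda$, while $|X'|\ge2^{2^\lambda}>2^\lambda$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BC}
Angelo Bella, Nathan Carlson, \emph{On cardinality bounds involving the weak Lindel\"of degree}, arXiv:1610.08996 (2016).

\bibitem{Jech}
Jech, \emph{Set Theory}, 3rd ed.

\end{thebibliography}
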